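# Odd-frequency contact points on the free boundary of the thin obstacle problem

## 1. A polynomial that is negative only inside a cusp

Let $n\ge 2$. Write points of $\mathbb R^n$ as $x=(z,t)\in\mathbb R^{n-1}\times\mathbb R$ and points of $\mathbb R^{n+1}$ as $X=(x,s)$. Let $k\ge1$ and let $a_0\ge 0$ be a homogeneous polynomial of degree $2k$ on $\mathbb R^n$ that vanishes on the $t$-axis; the example to keep in mind is $a_0=z_1^2$, with $k=1$. Put
$$M=k+1,\qquad N=4M+3\ \text{(an odd number)},\qquad a(x)=a_0(x)+|z|^{2M}-t^N, \tag{1}$$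
and, for a small $\delta\in(0,1/64]$,
$$\mathcal C=\{x=(z,t):\ t>0,\ |z|\le |x|^2,\ 0<|x|\le\delta\}. \tag{2}$$
The set $\mathcal C$ is a cusp around the positive $t$-axis with tip at the origin. At distance $r$ from the tip its width is about $r^2$.

Where is $a$ negative in $\{|x|\le\delta\}$? Since $a_0\ge0$, $a(x)<0$ forces $|z|^{2M}<t^N$. Hence $t>0$ and $|z|<t^{N/(2M)}\le t^2\le|x|^2$, because $N/(2M)>2$ and $t\le1$. So $a<0$ only inside $\mathcal C$. On the positive $t$-axis itself $a(0,t)=-t^N<0$. For $a_0=z_1^2$, $n=2$, the polynomial is $z^2+z^4-t^{11}$.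

We shall place a function $v\ge0$ on $\mathcal C$ and form, for $s\ge0$,
$$u=-\mathrm{Ext}\big(a+T[v]\big)+\mathcal Pv,\qquad\text{extended evenly in } s. \tag{3}$$
Here $\mathrm{Ext}f$ is the harmonic polynomial, odd in $s$, with $\partial_s\mathrm{Ext}f=f$ on $\{s=0\}$; $\mathcal Pv$ is the Poisson extension of $v$ to $\{s>0\}$; and $T[v]$ is a polynomial, depending linearly on $v$, which cancels the low-order Taylor terms that $\mathcal Pv$ creates at the origin. The function $v$ will be the fixed point of a contraction.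

What is (3) for? It produces a solution of the thin obstacle problem that touches the obstacle at $0$, looks there to leading order like $-\mathrm{Ext}(a_0)$, which has the odd degree $2k+1$, and has $0$ on its free boundary. The mechanism is that $a$ plays the role of a contact force. A contact force must be nonnegative, and along the positive $t$-axis $a$ is slightly negative, so contact has to be lost at points arbitrarily close to the tip. The perturbation is of such high order that the leading behavior at the tip does not notice it.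

## 2. Thin obstacle solutions, frequency, and strata

Throughout $d\ge2$, $n=d-1$, $X=(x,s)\in\mathbb R^{n}\times\mathbb R=\mathbb R^d$, and points with $s=0$ are called thin.

**Definition (solution).** A solution to the thin obstacle problem in $B_1\subset\mathbb R^d$ is a function $u\not\equiv0$ on $B_1$, even in $s$, with (in the sense of distributions)
$$\Delta u\le 0\ \text{in }B_1,\qquad u\ge0\ \text{on }B_1\cap\{s=0\},\qquad \Delta u=0\ \text{in }B_1\cap(\{u>0\}\cup\{s\ne0\}). \tag{4}$$
It is known that such $u$ is locally Lipschitz in $B_1$ and locally $C^{1,1/2}$ on each of $B_1\cap\{s\ge0\}$ and $B_1\cap\{s\le0\}$.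

**Definition (contact set, free boundary).** $\Lambda(u)=\{u=0\}\cap\{s=0\}$, and $\Gamma(u)$ is the boundary of $\{u>0\}\cap\{s=0\}$ relative to $B_1\cap\{s=0\}$; equivalently, it is the relative boundary of $\Lambda(u)$.

*Example.* Let $d=2$, write $x+i|s|=re^{i\theta}$ with $0\le\theta\le\pi$, and take $u=r^{3/2}\cos\frac{3\theta}2$. On $\{s=0,x>0\}$ it is positive, with zero normal derivative, so its even extension is harmonic across. On $\{s=0,x<0\}$ it vanishes, and $\partial_su(x,0^+)=-\frac1r\partial_\theta u|_{\theta=\pi}=\frac32r^{1/2}\sin\frac{3\pi}2<0$, so $\Delta u\le0$ there. Since $|\nabla u|=O(r^{1/2})$, there is no mass at the origin. So $u$ is a solution with $\Lambda(u)=\{x\le0\}$ and $\Gamma(u)=\{0\}$.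

**Frequency.** By Almgren's monotonicity formula (Athanasopoulos–Caffarelli–Salsa), each $q\in\Lambda(u)$ has a frequency $\lambda_q$ with $\|u\|_{L^2(\partial B_r(q))}\sim r^{\frac{d-1}2+\lambda_q}$ as $r\to0$. Put $\Lambda_\lambda(u)=\{q\in\Lambda(u):\lambda_q=\lambda\}$. In the example, $\lambda_0=\frac32$. These notes concern odd integer frequencies.

**Definition (odd blow-ups).** For an integer $k\ge0$,
$$\mathcal P^+_{2k+1}=\{p:\ \Delta p=0\text{ in }\{s\ne0\},\ \Delta p\le0\text{ in }\mathbb R^d,\ X\cdot\nabla p=(2k+1)p,\ p(\cdot,0)=0,\ p(\cdot,s)=p(\cdot,-s)\},$$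
with $p$ continuous, as usual. It is known that at each $q\in\Lambda_{2k+1}(u)$ the blow-up is unique: there is a nonzero $p_q\in\mathcal P^+_{2k+1}$ with
$$u(q+X)=p_q(X)+O(|X|^{2k+1+\alpha})\quad(X\to0), \tag{5}$$
for some $\alpha\in(0,1)$ depending only on $k$ and $d$.

*Example.* Let $d=3$ and $p=-|s|(x_1^2-\frac13s^2)$. For $s>0$, $\Delta(sx_1^2-\frac13s^3)=2s-2s=0$, and on $\{s=0\}$ we have $\partial_sp(x,0^+)=-x_1^2\le0$. So $p\in\mathcal P_3^+$. As a solution in $B_1$, $p$ vanishes on the whole thin disc, so $\Gamma(p)=\emptyset$. A polynomial blow-up is itself a solution, but never one with a free boundary.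

**Definition (strata).** For $q\in\Lambda_{2k+1}(u)$ let $d_q=\dim\{\xi\in\mathbb R^{d-1}\times\{0\}:\xi\cdot\nabla p_q\equiv0\}$, and for $0\le j\le d-2$ let $\Lambda^j_{2k+1}(u)=\{q\in\Lambda_{2k+1}(u):d_q=j\}$. For $k\ge1$ these sets exhaust $\Lambda_{2k+1}(u)$. In the last example $\xi=(0,1,0)$ spans the space, so $0\in\Lambda_3^1(p)$.

It is known that each $\Lambda^0_{2k+1}(u)$ is locally isolated, that each $\Lambda^j_{2k+1}(u)$ with $1\le j\le d-2$ is locally covered by a $j$-dimensional $C^{1,\alpha}$ manifold, and that points of $\Lambda_1(u)$ and $\Lambda^0_3(u)$ lie in the interior of $\Lambda(u)$ relative to $\{s=0\}$, hence not on $\Gamma(u)$. The question, from Ovidiu Savin and Hui Yu, "Contact points with integer frequencies in the thin obstacle problem", arXiv:2103.04013 (2021), is whether any other stratum can meet the free boundary: do there exist $d\ge2$, a solution $u$, and $k\ge1$, $0\le j\le d-2$ with $(k,j)\ne(1,0)$, such that $\Lambda^j_{2k+1}(u)\cap\Gamma(u)\neq\emptyset$?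

## 3. Odd blow-ups are nonnegative polynomials on $\mathbb R^{d-1}$

For a polynomial $f$ on $\mathbb R^{n}$ put
$$\mathrm{Ext}f(x,s)=\sum_{i\ge0}\frac{(-1)^is^{2i+1}}{(2i+1)!}\,\Delta_x^if(x). \tag{6}$$
For instance $\mathrm{Ext}(x_1^2)=sx_1^2-\frac13s^3$. With $n=2$, $\mathrm{Ext}(z^4+z^2t^2)=s(z^4+z^2t^2)-\frac{s^3}3(7z^2+t^2)+\frac4{15}s^5$, since $\Delta(z^4+z^2t^2)=14z^2+2t^2$ and $\Delta^2(z^4+z^2t^2)=32$.

**Lemma 1.** (a) $\mathrm{Ext}f$ is the unique harmonic polynomial, odd in $s$, with $\partial_s\mathrm{Ext}f(\cdot,0)=f$. (b) For $p\in\mathcal P^+_{2k+1}$ put $a_p(x)=-\partial_sp(x,0^+)$. Then $p\mapsto a_p$ is a bijection from $\mathcal P^+_{2k+1}$ onto the nonnegative homogeneous polynomials of degree $2k$ on $\mathbb R^{d-1}$, and $p=-\mathrm{Ext}(a_p)$ in $\{s\ge0\}$. (c) For $\xi\in\mathbb R^{d-1}\times\{0\}$: $\xi\cdot\nabla p\equiv0\iff\xi\cdot\nabla a_p\equiv0$.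

*Proof.* (a) Applying $\partial_s^2$ to the $i$-th term of (6), $i\ge1$, gives $-\frac{(-1)^{i-1}s^{2i-1}}{(2i-1)!}\Delta_x^if$, which cancels $\Delta_x$ of the $(i-1)$-st term; and $\partial_s^2$ kills the term $i=0$. So $\mathrm{Ext}f$ is harmonic, odd in $s$, with the right derivative. For uniqueness, write the difference of two candidates as $\sum_ib_i(x)s^i$. Harmonicity gives $(i+2)(i+1)b_{i+2}=-\Delta_xb_i$, while $b_0=b_1=0$; so all $b_i=0$.

(b) Let $p\in\mathcal P^+_{2k+1}$. As $p$ is harmonic in $\{s>0\}$, continuous up to $\{s=0\}$ and zero there, its odd reflection is harmonic on $\mathbb R^d$ (Schwarz reflection). It is homogeneous of degree $2k+1$, so by Liouville's theorem it is a polynomial, and $a_p$ is a homogeneous polynomial of degree $2k$. By (a), $p=-\mathrm{Ext}(a_p)$ in $\{s\ge0\}$. The normal derivative of the even function $p$ jumps by $2\partial_sp(x,0^+)$, so $\Delta p=-2a_p\,\mathcal H^{d-1}\llcorner\{s=0\}$, and $\Delta p\le0$ means $a_p\ge0$. Conversely, for a nonnegative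 homogeneous polynomial $f$ of degree $2k$, the function $-\mathrm{Ext}f(x,|s|)$ belongs to $\mathcal P^+_{2k+1}$ and its polynomial is $f$.

(c) In $\{s\ge0\}$, $\xi\cdot\nabla p=-\mathrm{Ext}(\xi\cdot\nabla a_p)$, and $\mathrm{Ext}$ is injective. $\square$

**Theorem 1 (blow-ups).** Let $d\ge2$, $k\ge0$, $0\ne p\in\mathcal P^+_{2k+1}$. The following are equivalent:

(i) there are a solution $u$ in $B_1$ and $q\in\Lambda_{2k+1}(u)\cap\Gamma(u)$ with $p_q=p$;

(ii) $a_p(e)=0$ for some $e\in\mathbb R^{d-1}\setminus\{0\}$.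

If (ii) fails, every $q$ with blow-up $p$ lies in the interior of $\Lambda(u)$ relative to $\{s=0\}$.

**Theorem 2 (strata).** For $d\ge2$, $k\ge1$, $0\le j\le d-2$, there is a solution $u$ in $B_1\subset\mathbb R^d$ with $\Lambda^j_{2k+1}(u)\cap\Gamma(u)\ne\emptyset$ if and only if $d\ge3$ and $(k,j)\neq(1,0)$.

So the answer to the question is yes: such points exist in every dimension $d\ge3$, for every $k\ge1$ and $0\le j\le d-2$ with $(k,j)\ne(1,0)$, and there are none for $d=2$.

Let us look at the smallest cases, which also show that Theorem 1 implies Theorem 2.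

**Case $d=2$.** Here $a_p=cx_1^{2k}$ with $c>0$, so (ii) fails.

**Case $(k,j)=(1,0)$.** Here $a_p$ is a nonnegative quadratic form. If it vanishes at $e\ne0$, then $e$ minimizes it, so $\nabla a_p(e)=0$; this says that $e$ is in the kernel of the form, so $e\cdot\nabla a_p\equiv0$ and $d_q\ge1$. So (ii) fails when $d_q=0$.

**Case $d\ge3$, $1\le j\le d-2$, $k\ge1$.** Take $a=(x_1^2+\dots+x_{d-1-j}^2)^k$ and write $y=(x_1,\dots,x_{d-1-j})$. Then $\xi\cdot\nabla a=2k|y|^{2k-2}\,y\cdot\xi$ vanishes identically exactly when the first $d-1-j$ entries of $\xi$ vanish. So the invariance space has dimension exactly $j\ge1$, and $a$ vanishes on it: (ii) holds. The case $d=3$, $k=j=1$ is $a=x_1^2$.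

**Case $d\ge3$, $j=0$, $k\ge2$.** Write $x=(z,t)\in\mathbb R^{d-2}\times\mathbb R$ and take $a=|z|^2(|z|^{2k-2}+t^{2k-2})$, which vanishes exactly on $\{z=0\}$. If $\xi\cdot\nabla a\equiv0$, then $a$ is constant along lines in direction $\xi$, so $a(\xi)=a(0)=0$ and $\xi=(0,\tau)$. Since $a$ depends on $t$, $\tau=0$. So $d_q=0$, and (ii) holds. For $d=3,k=2$ this is $a=z^4+z^2t^2$: a zero direction that is not an invariance direction, which a quadratic form cannot have.

By Lemma 1 each of these $a$ is $a_p$ for some $p\in\mathcal P^+_{2k+1}$ with the stated $d_q$, so Theorem 2 follows from Theorem 1. It remains to prove Theorem 1.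

## 4. A quadratic barrier when $a_p$ has no zero

This section proves (i)$\Rightarrow$(ii) and the last sentence of Theorem 1. Assume $a_p>0$ on $\mathbb R^{d-1}\setminus\{0\}$ and $p_q=p$; we show that $q$ is interior to $\Lambda(u)$.

**Step 1: rescale.** The purpose is to reduce to the unit sphere. Let $u_r(X)=u(q+rX)/r^{2k+1}$. By (5), $u_r\to p$ uniformly on $B_2$. For $s>0$, $p=-sa_p(x)+O(s^3)$ uniformly for bounded $x$, and $a_p$ is bounded below by a positive constant on $\{\frac12\le|x|\le\frac32\}$. So there are $c>0$ and $\rho\in(0,\frac12)$ with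
$$p\le-c|s|\quad\text{for }\tfrac12\le|x|\le\tfrac32,\ |s|\le\rho .$$

**Step 2: the barrier.** The purpose is to push $u_r$ down to $0$ at a given thin point. Fix $x_0$ with $|x_0|=1$ and put $X_0=(x_0,0)$. Choose $\varepsilon>0$ with $2\varepsilon d\le c\rho$, then $r$ so small that $|u_r-p|\le\varepsilon$ on $B_2$. Put
$$\varphi=m\big(|x-x_0|^2-(d-1)s^2\big),\qquad m=2\varepsilon\rho^{-2},\qquad W=u_r-\varphi .$$
The function $\varphi$ is harmonic, nonnegative on $\{s=0\}$, and zero at $X_0$. On $\partial B_\rho(X_0)$ we have $\varphi=m(\rho^2-ds^2)=2\varepsilon-mds^2$, and $mds^2\le md\rho|s|=2\varepsilon d\rho^{-1}|s|\le c|s|$. Hence on $\partial B_\rho(X_0)$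
$$W\le p+\varepsilon-2\varepsilon+mds^2\le-c|s|-\varepsilon+c|s|=-\varepsilon<0 .$$

**Step 3: maximum principle.** Let $O=\{W>0\}\cap B_\rho(X_0)$. On $O\cap\{s=0\}$ we have $u_r>\varphi\ge0$, so $u_r$, and hence $W$, is harmonic in $O$. On $\partial O$ we have $W\le0$. By the maximum principle $O=\emptyset$, so $u_r(X_0)=W(X_0)\le0$, and therefore $u_r(X_0)=0$. Here $x_0$ was any unit vector and $r$ any small number (the choice of $r$ did not depend on $x_0$), so $u=0$ on a full thin neighborhood of $q$. $\square$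

The argument needs $p\le-c|s|$ near every direction, so it says nothing near a direction $e$ with $a_p(e)=0$. If contact is to be lost, it must be lost near such directions. This is why the cusp of Section 1 is put along a zero of $a_0$.

## 5. The term $s\int vJ$ that spoils $-\mathrm{Ext}(a)+\mathcal Pv$

We turn to (ii)$\Rightarrow$(i). If $k=0$, then $a_p$ is a positive constant, and if $d=2$, then $a_p=cx_1^{2k}$ with $c>0$; in both cases (ii) never holds. So from now on $d\ge3$, $k\ge1$, $n=d-1\ge2$. After a rotation of $\mathbb R^n$ (and scaling $e$ to length one) we may assume that $a_0:=a_p$ vanishes at $(z,t)=(0,1)$; by homogeneity $a_0(0,t)=0$ for all $t$. We use $M,N,a,\mathcal C$ from (1) and (2). Constants $c_1,C,C_i$ depend only on $n,N,M$, never on $\delta$ or $a_0$; the number $\delta\in(0,1/64]$ will be chosen small depending only on them.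

Let $J(x)=c_n|x|^{-n-1}$ with $c_n=\Gamma(\frac{n+1}2)\pi^{-\frac{n+1}2}$, let $H_y(x,s)=c_ns(|x-y|^2+s^2)^{-\frac{n+1}2}$ be the Poisson kernel of $\mathbb R^d_+=\{s>0\}$, and $\mathcal Pv(X)=\int v(y)H_y(X)\,dy$. Recall $\int H_y(X)\,dy=1$ for $s>0$, and note $\partial_sH_y(x,0)=J(x-y)$ for $x\ne y$.

**What has to be arranged.** For smooth compactly supported $v$, $-\partial_s\mathcal Pv(x,0)=\mathrm{p.v.}\!\int(v(x)-v(y))J(x-y)\,dy$. So, formally, $u=-\mathrm{Ext}(f)+\mathcal Pv$ (extended evenly) solves the thin obstacle problem when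
$$v\ge0,\qquad f(x)+\mathrm{p.v.}\!\int(v(x)-v(y))J(x-y)\,dy\ \ge0,\quad\text{with equality on }\{v>0\}. \tag{7}$$
The middle expression is $-\partial_su(x,0^+)$, the contact force. This is only a guide; the rigorous form comes in Section 11.

**The first attempt.** The natural choice is $f=a$: look for $v\ge0$ in the cusp, small near the tip, solving (7) with $f=a$. It never works, and it fails at order one. Suppose $v$ is measurable, vanishes off $\mathcal C$, $0\le v\le|x|^{N+1}$ and $v\not\equiv0$ (not zero a.e.). Let $c=\int vJ\,dy$, so $0<c<\infty$ (convergence is checked next). I claim that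
$$\mathcal Pv(X)=cs+O(|X|^2).$$
The slice $\mathcal C\cap\{|x|=\rho\}$ is the graph of $t=\sqrt{\rho^2-|z|^2}$ over $\{|z|\le\rho^2\}$; there $t\ge\rho/2$, so its surface element is $\frac\rho t\,dz\le2\,dz$ and its area is at most $C\rho^{2(n-1)}$. Hence
$$\int_{\mathcal C}F(|y|)\,dy\le C\int_0^\delta F(\rho)\,\rho^{2n-2}\,d\rho\qquad(F\ge0). \tag{8}$$
So $c\le C\int_0^\delta\rho^{N-n+2n-2}d\rho<\infty$. For $|y|\ge2|X|$, Taylor's formula gives $|H_y(X)-sJ(y)|\le C|X|^2|y|^{-n-2}$, and these $y$ contribute at most $C|X|^2\int_0^\delta\rho^{N-1-n+2n-2}d\rho\le C|X|^2$. For $|y|<2|X|$ we have $v\le(2|X|)^{N+1}$, so $\int_{|y|<2|X|}vH_y\le(2|X|)^{N+1}$, while $s\int_{|y|<2|X|}vJ\le C|X|\int_0^{2|X|}\rho^{N+n-2}d\rho\le C|X|^{N+n}$. The claim follows.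

Since $\mathrm{Ext}(a)=O(|X|^{3})$, the even extension $u$ of $-\mathrm{Ext}(a)+\mathcal Pv$ satisfies $u(rX)/r\to c|s|$ uniformly on $B_1$. If $\Delta u\le0$ near $0$, the limit would satisfy $\Delta(c|s|)\le0$; but $\Delta(c|s|)=2c\,\mathcal H^{n}\llcorner\{s=0\}>0$. So $u$ is not superharmonic near $0$.

The cause is that bending the surface upward in the cusp pulls on the contact points outside, including the tip, and near the tip this pull is larger than the force $a$ that has to balance it. The pull is smooth in the sense that it has a Taylor polynomial at the tip, to the order to which $v$ vanishes there. So we subtract that polynomial from the data and take $f=a+T[v]$, with $T[v]$ the Taylor polynomial of degree $N-1$ of the pull. The price is that the data now depend on the unknown $v$, which leads to a fixed point problem. Moreover $v$ must vanish at the tip to order $N+1$ for the scheme to close, and this is what the thinness of the cusp will provide.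

## 6. Near pairs, far pairs, and three quadratic forms

**Purpose.** We separate the singular part of the pull, handled by a quadratic form, from the part that the Taylor polynomial cancels.

Call $(x,y)$ *near* if $|y|/2<|x|<2|y|$, and *far* otherwise. For example $(0,r)$ and $(0,\frac32r)$ form a near pair, $(0,r)$ and $(0,3r)$ a far one. Split $J(x-y)=J_{\mathrm{near}}(x,y)+J_{\mathrm{far}}(x,y)$ by restriction to near and far pairs; both parts are symmetric. Let $K,K_{\mathrm{near}},K_{\mathrm{far}}$ be the integral operators with kernels $J(x-y),J_{\mathrm{near}},J_{\mathrm{far}}$, and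
$$\kappa(x)=\int J_{\mathrm{far}}(x,y)\,dy=\frac{\kappa_0}{|x|},\qquad0<\kappa_0<\infty .$$
The form of $\kappa$ follows from rotation invariance and scaling; it is finite because far pairs satisfy $|x-y|\ge|x|/2$. Put
$$E(v,\varphi)=\tfrac12\iint(v(x)-v(y))(\varphi(x)-\varphi(y))J_{\mathrm{near}}\,dx\,dy,\qquad\mathcal E(v,\varphi)=E(v,\varphi)+\int\kappa v\varphi,$$
$$\mathcal F(v,\varphi)=\tfrac12\iint(v(x)-v(y))(\varphi(x)-\varphi(y))J(x-y)\,dx\,dy .$$
On far pairs, multiply out the product. The terms $v(x)\varphi(x)$ and $v(y)\varphi(y)$ together give $\int\kappa v\varphi$; the mixed terms together give $-\int(K_{\mathrm{far}}v)\varphi$. So, when all terms converge absolutely,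
$$\mathcal F(v,\varphi)=\mathcal E(v,\varphi)-\int(K_{\mathrm{far}}v)\varphi . \tag{9}$$

With the unitary Fourier transform,
$$\mathcal F(v,\varphi)=\int|\xi|\,\hat v\,\overline{\hat\varphi}\,d\xi\qquad\text{for real }v,\varphi\in H^{1/2}(\mathbb R^n). \tag{10}$$
Indeed $\int H_0(h,s)e^{-i\xi\cdot h}dh=e^{-s|\xi|}$ gives $\frac{1-e^{-s|\xi|}}s=c_n\int(1-\cos\xi\cdot h)(|h|^2+s^2)^{-\frac{n+1}2}dh$. As $s\downarrow0$ the integrand increases, so monotone convergence yields $|\xi|=\int(1-\cos\xi\cdot h)J(h)\,dh$. By Plancherel, $\mathcal F(v,v)=\frac12\int J(h)\int|1-e^{i\xi\cdot h}|^2|\hat v|^2d\xi\,dh=\int|\xi||\hat v|^2d\xi$, since $|1-e^{i\theta}|^2=2(1-\cos\theta)$. Polarize. In particular $v\in L^2$ lies in $H^{1/2}$ exactly when $\mathcal F(v,v)<\infty$.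

**The Hilbert space.** Let $\mathcal V=\{v\in L^2(\mathbb R^n): v=0\text{ a.e. off }\mathcal C,\ \mathcal E(v,v)<\infty\}$ and $\mathcal V_+=\{v\in\mathcal V:v\ge0\}$. On $\mathcal C$ we have $\kappa\ge\kappa_0/\delta$, so $\mathcal E(v,v)\ge\frac{\kappa_0}\delta\|v\|_{L^2}^2$. The space $\mathcal V$ is complete: an $\mathcal E$-Cauchy sequence $v_i$ converges in $L^2$, and a.e. along a subsequence, to some $v$ vanishing off $\mathcal C$. By Fatou's lemma $\mathcal E(v_i-v,v_i-v)\le\liminf_l\mathcal E(v_i-v_l,v_i-v_l)$ along that subsequence, which is small for large $i$. The set $\mathcal V_+$ is closed and convex. Finally, on far pairs $(v(x)-v(y))^2\le2v(x)^2+2v(y)^2$, so $\mathcal F(v,v)\le E(v,v)+2\int\kappa v^2\le2\mathcal E(v,v)$, and $\mathcal V\subset H^{1/2}(\mathbb R^n)$.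

## 7. The Taylor correction is of order $|x|^N$

**Purpose.** We define $T[w]$ and show that what is left of the far pull after the correction is as small as the term $t^N$ in $a$.

Let $G(x)=|x|^{N+1}$, and let $\mathcal X$ be the Banach space of measurable $w$ vanishing off $\mathcal C$ with $\|w\|=\operatorname{ess\,sup}_{\mathcal C}|w|/G<\infty$. For $y\neq0$ let $T_y$ be the Taylor polynomial of degree $N-1$ at $x=0$ of $x\mapsto J(x-y)$; its constant term is $J(y)$, the quantity that did the damage in Section 5. Put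
$$T[w](x)=\int w(y)T_y(x)\,dy,\qquad g[w]=T[w]-K_{\mathrm{far}}w .$$
The coefficients of $T[w]$ converge: $|D^iJ(y)|\le C|y|^{-n-1-i}$, and by (8) we need $\int_0^\delta\rho^{N+1-n-1-i+2n-2}d\rho<\infty$, which holds for $i\le N-1$ as the exponent is at least $n-1$.

**Lemma 2.** $|g[w](x)|\le C_2\|w\|\,|x|^N$ for all $0<|x|\le\delta$.

*Proof.* Let $r=|x|$. We have $g[w](x)=\int w(y)\,(T_y(x)-J_{\mathrm{far}}(x,y))\,dy$, where $J_{\mathrm{far}}(x,y)$ is $J(x-y)$ if $|y|\ge2r$ or $|y|\le r/2$, and $0$ otherwise. There are three contributions, each estimated with $|w|\le\|w\||y|^{N+1}$ and (8).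

For $|y|\ge2r$, points $\theta x-y$ with $0\le\theta\le1$ have length at least $|y|/2$, so $|T_y(x)-J(x-y)|\le Cr^N|y|^{-n-1-N}$. The contribution is at most $C\|w\|r^N\int_{\mathcal C}|y|^{-n}dy\le C\|w\|r^N\int_0^\delta\rho^{n-2}d\rho\le C\|w\|r^N$, since $n\ge2$.

For $|y|<2r$ we have $|T_y(x)|\le C\sum_{i<N}r^i|y|^{-n-1-i}\le Cr^{N-1}|y|^{-n-N}$, because $r/|y|>\frac12$. The contribution of $T_y$ is at most $C\|w\|r^{N-1}\int_0^{2r}\rho^{1-n+2n-2}d\rho\le C\|w\|r^{N-1+n}$.

For $|y|\le r/2$ we have $J_{\mathrm{far}}\le Cr^{-n-1}$. The contribution is at most $C\|w\|r^{-n-1}\int_0^r\rho^{N+1+2n-2}d\rho\le C\|w\|r^{N+n-1}$.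

As $r\le1$ and $n\ge2$, the last two are also at most $C\|w\|r^N$. $\square$

## 8. The walls of the cusp: a comparison inequality

**Purpose.** A function living in a tube of width $r^2$ pays for its near interactions with the outside of the tube at a rate of order $1/r^2$. If the force is of size $r^N$, one expects $v$ of size $r^{N+2}$. We only aim for $r^{N+1}$, and the spare factor $r\le\delta$ makes every later constant small. The next lemma is the exact form of this.

**Lemma 3.** There is $c_1>0$ such that for $\delta$ small the following holds. Let $v_1,v_2\in\mathcal V_+$, $m>0$, $\varphi=(v_1-v_2-mG)^+$. Then $\varphi\in\mathcal V$ and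
$$\mathcal E(v_1-v_2,\varphi)\ge\frac{mc_1}{2\delta}\int|x|^N\varphi\,dx. \tag{11}$$

*Proof.* Put $\beta=v_1-v_2-mG$, so $\varphi=\beta^+$. Off $\mathcal C$, $\beta=-mG\le0$ and $\varphi=0$.

**Step 1: everything converges.** If $(x,y)$ is near and $x$ or $y$ is in $\mathcal C$, both lie in $\overline{B_{2\delta}}$, and $|G(x)-G(y)|\le C\delta^N|x-y|$. Hence $\iint(G(x)-G(y))^2J_{\mathrm{near}}$ over such pairs is finite, because $\int_{|h|\le4\delta}|h|^{2-n-1}dh<\infty$. The difference $\varphi(x)-\varphi(y)$ is nonzero only on such pairs, and $|\varphi(x)-\varphi(y)|\le|\beta(x)-\beta(y)|$; so $E(\varphi,\varphi)<\infty$. Also $0\le\varphi\le v_1$, so $\int\kappa\varphi^2<\infty$. Thus $\varphi\in\mathcal V$, and by Cauchy–Schwarz over such pairs $E(\beta,\varphi)$ and $E(G,\varphi)$ converge absolutely.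

**Step 2: $E(G,\varphi)$ is harmless.** We show $E(G,\varphi)=\int\varphi L_{\mathrm{near}}G$, where $L_{\mathrm{near}}G(x)=\lim_{\eta\to0}\int_{|x-y|>\eta}(G(x)-G(y))J_{\mathrm{near}}(x,y)\,dy$, and that $L_{\mathrm{near}}G=b|x|^N$ for a constant $b$. Restrict the double integral $E(G,\varphi)$ to $|x-y|>\eta$. By symmetry it equals $\iint_{|x-y|>\eta}\varphi(x)(G(x)-G(y))J_{\mathrm{near}}$; separating the terms is legitimate as $\varphi\in L^1$ has bounded support, $y$ stays bounded on near pairs, and $J_{\mathrm{near}}\le c_n\eta^{-n-1}$. Now bound the inner integral. With $r=|x|$, the ball $B_{r/2}(x)$ lies in the near region. On it, pair $h=y-x$ with $-h$ and use $|2G(x)-G(x+h)-G(x-h)|\le Cr^{N-1}|h|^2$; this part is at most $Cr^{N-1}\int_{|h|<r/2}|h|^{1-n}dh\le Cr^N$, and it converges as $\eta\to0$. The rest of the near region contributes at most $Cr^{N+1}r^{-n-1}r^n=Cr^N$. So the inner integrals converge and are bounded by $C|x|^N$ uniformly in $\eta$, and dominated convergence gives the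 formula. By rotation invariance and homogeneity, $L_{\mathrm{near}}G=b|x|^N$. Let $C_0=|b|$.

**Step 3: the gain from outside.** Write $\beta=\varphi-\beta^-$ with $\varphi\beta^-=0$. Then
$$(\beta(x)-\beta(y))(\varphi(x)-\varphi(y))=(\varphi(x)-\varphi(y))^2+\beta^-(x)\varphi(y)+\beta^-(y)\varphi(x).$$
All terms are nonnegative, and $\beta^-=mG$ off $\mathcal C$. Hence
$$E(\beta,\varphi)\ge\iint\varphi(x)\beta^-(y)J_{\mathrm{near}}\,dx\,dy\ge m\int\varphi(x)\int_{y\notin\mathcal C}G(y)J_{\mathrm{near}}(x,y)\,dy\,dx .$$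

**Step 4: the size of the gain.** Let $x=(z_x,t_x)\in\mathcal C$, $r=|x|\le1/64$, and
$$D_x=\{y:\ 16r^2<|y-x|<32r^2,\ |z_y-z_x|\ge|y-x|/2\}.$$
For $y\in D_x$: $32r^2\le r/2$, so $r/2<|y|<3r/2$ and the pair is near. Also $|z_y|\ge8r^2-|z_x|\ge7r^2>\frac94r^2\ge|y|^2$, so $y\notin\mathcal C$. Up to translation, $D_x$ is $r^2$ times a fixed set of positive measure (as $n\ge2$), so $|D_x|=c\,r^{2n}$ with $c>0$. Therefore
$$\int_{y\notin\mathcal C}GJ_{\mathrm{near}}\,dy\ge(r/2)^{N+1}c_n(32r^2)^{-n-1}c\,r^{2n}=:c_1r^{N-1}.$$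

**Step 5: conclusion.** Where $\varphi>0$ we have $v_1-v_2>0$, so $\int\kappa(v_1-v_2)\varphi\ge0$. Thus
$$\mathcal E(v_1-v_2,\varphi)=E(\beta,\varphi)+mE(G,\varphi)+\int\kappa(v_1-v_2)\varphi\ge m\int\varphi\,(c_1|x|^{N-1}-C_0|x|^N).$$
If $\delta\le c_1/(2C_0+1)$, then $C_0|x|\le c_1/2$ on $\mathcal C$, so the right side is at least $\frac{mc_1}2\int|x|^{N-1}\varphi$; and $|x|^{N-1}\ge|x|^N/\delta$ on $\mathcal C$. $\square$

## 9. Variational inequality and contraction in $\mathcal X$

**Purpose.** We solve (7) with $f=a+T[v]$, in weak form and with test functions supported in the cusp.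

For $w\in\mathcal X$ let $S(w)=v\in\mathcal V_+$ be the unique solution of
$$\mathcal E(v,\varphi-v)+\int(a+g[w])(\varphi-v)\ge0\qquad\text{for all }\varphi\in\mathcal V_+ . \tag{12}$$
It is the minimizer over the closed convex set $\mathcal V_+$ of $\frac12\mathcal E(v,v)+\int(a+g[w])v$. The linear term is continuous on $\mathcal V$, because $a+g[w]$ is bounded on the bounded set $\mathcal C$ (Lemma 2) and $\mathcal E$ dominates the $L^2$ norm. Existence, uniqueness and (12) are the textbook projection theorem. Note how (12) relates to (7): formally $\mathcal E$ corresponds to the near interactions plus $\kappa v$, and the far pull $-K_{\mathrm{far}}v$ has been put into $g$.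

**Step 1: a bound.** The purpose is to see that $S$ maps $\mathcal X$ into $\mathcal X$. Let $v=S(w)$ and $\varphi=(v-mG)^+$. Then $v-\varphi=\min(v,mG)\in\mathcal V_+$. Testing (12) with it, and using $a\ge-|x|^N$, Lemma 2, and Lemma 3 with $v_1=v$, $v_2=0$,
$$\frac{mc_1}{2\delta}\int|x|^N\varphi\le\mathcal E(v,\varphi)\le-\int(a+g[w])\varphi\le(1+C_2\|w\|)\int|x|^N\varphi .$$
The integral is finite, so $\varphi=0$ whenever $\frac{mc_1}{2\delta}>1+C_2\|w\|$. Hence $\|S(w)\|\le\frac{2\delta}{c_1}(1+C_2\|w\|)$.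

**Step 2: contraction.** Let $v_i=S(w_i)$ and $\varphi=(v_1-v_2-mG)^+\le v_1$. Test (12) for $v_1$ with $v_1-\varphi$ and for $v_2$ with $v_2+\varphi$, and add:
$$\frac{mc_1}{2\delta}\int|x|^N\varphi\le\mathcal E(v_1-v_2,\varphi)\le\int(g[w_2]-g[w_1])\varphi\le C_2\|w_1-w_2\|\int|x|^N\varphi,$$
since $g$ is linear. So $v_1-v_2\le mG$ once $m>\frac{2\delta C_2}{c_1}\|w_1-w_2\|$. Interchanging the roles,
$$\|S(w_1)-S(w_2)\|\le\frac{2\delta C_2}{c_1}\|w_1-w_2\|\le\tfrac12\|w_1-w_2\|\qquad\text{for }\delta\text{ small}.$$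

**Step 3: the fixed point.** By Banach's theorem there is $v\in\mathcal X\cap\mathcal V_+$ with $v=S(v)$. By Step 1, $\|v\|\le\frac{2\delta}{c_1}+\frac12\|v\|$. So for $\delta$ small
$$0\le v\le\|v\|\,|x|^{N+1},\qquad\|v\|\le4\delta/c_1\le1 . \tag{13}$$
From now on $v$ is this function.

## 10. The walls are never felt: $v$ sits in a narrower cusp

In (12) only functions supported in $\mathcal C$ compete, so $v$ solves a problem in which positivity outside $\mathcal C$ was forbidden by hand. To remove this constraint we show two things: $v$ vanishes before reaching the wall $|z|=|x|^2$, and the contact force is nonnegative outside a narrower cusp. Here the exponents are used. At the wall $a\ge|z|^{2M}-t^N$ is of size at least $r^{4M}$, whereas the pull of $v$ there is at most of size $r^{N+1}/r^2=r^{N-1}$; we need $N-1>4M$. We also need $N$ odd, so that $-t^N>0$ on the negative $t$-axis. This leads to $N=4M+3$.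

**Lemma 4.** For $\delta$ small, $v=0$ a.e. on $\{|z|\ge|x|^2/2\}$.

*Proof.* Off $\mathcal C$ this is clear. Let $x_0=(z_0,t_0)\in\mathcal C$ with $r=|x_0|$ and $|z_0|\ge r^2/2$. Put $\rho=|z_0|/2\in[r^2/4,r^2/2]$, so $\rho\le r/8$.

**Step 1: the test function.** Let $Q=(3r)^{N+1}$ and $\psi(y)=Q\,\eta((y-x_0)/\rho)$, with $\eta\in C^\infty$, $0\le\eta\le1$, $\eta=0$ on $B_{1/2}$, $\eta=1$ off $B_1$. Let $\beta=v-\psi$ and $\varphi=\beta^+1_{B_\rho(x_0)}$. Then $0\le\varphi\le v$, so $\varphi=0$ off $\mathcal C$. On $B_{2\rho}(x_0)\setminus B_\rho(x_0)$ we have $|y|<3r$, hence $v\le Q=\psi$ by (13), so $\beta^+=0=\varphi$ there. To see $\mathcal E(\varphi,\varphi)<\infty$, note that the integrand vanishes unless one point lies in $B_\rho(x_0)$, say $x$. If $y\in B_{2\rho}(x_0)$, then $|\varphi(x)-\varphi(y)|\le|\beta(x)-\beta(y)|\le|v(x)-v(y)|+|\psi(x)-\psi(y)|$, and both terms are square integrable against $J_{\mathrm{near}}$ there ($v\in\mathcal V$, $\psi$ Lipschitz). If $y\notin B_{2\rho}(x_0)$,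 then $|x-y|\ge\rho$, $\varphi(y)=0$ and $\varphi$ is bounded. And $\varphi\le v$ controls $\int\kappa\varphi^2$. So $\varphi\in\mathcal V$ and $v-\varphi\in\mathcal V_+$, and (12) with $w=v$ gives
$$\mathcal E(v,\varphi)\le-\int(a+g[v])\varphi .$$

**Step 2: a lower bound for $\mathcal E(v,\varphi)$.** If $(x,y)$ is near and $x\in B_\rho(x_0)$, then $|y|<2\cdot\frac98r<3r$, so $v(y)\le Q$ (a.e.). If $y\notin B_\rho(x_0)$, then $\psi(y)=Q$ and $\beta^+(y)=0=\varphi(y)$. So $\varphi=\beta^+$ at both points, and $(\beta(x)-\beta(y))(\varphi(x)-\varphi(y))\ge0$. Thus $E(\beta,\varphi)\ge0$. (Absolute convergence: $v,\varphi\in\mathcal V$, and $\psi$ is Lipschitz on the bounded set of relevant pairs.) Exactly as in Step 2 of Lemma 3, $E(\psi,\varphi)=\int\varphi L_{\mathrm{near}}\psi$, where $L_{\mathrm{near}}\psi$ is defined as $L_{\mathrm{near}}G$ was, and for $x\in B_\rho(x_0)$ the truncated integrals are bounded by $C_3Q/\rho$, as follows. The ball $B_\rho(x)$ is in the near region since $\rho\le r/8<|x|/2$;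 on it, symmetry and $|D^2\psi|\le CQ\rho^{-2}$ give at most $CQ\rho^{-2}\int_{|h|<\rho}|h|^{1-n}dh=CQ/\rho$. Outside it, $|\psi(x)-\psi(y)|\le Q$ and $\int_{|h|>\rho}J(h)\,dh=C/\rho$. Since $\int\kappa v\varphi\ge0$,
$$\mathcal E(v,\varphi)\ge E(\beta,\varphi)+E(\psi,\varphi)\ge-\frac{C_3Q}\rho\int\varphi .$$

**Step 3: compare.** Together, $\int\varphi\,(a+g[v]-C_3Q/\rho)\le0$. On $B_\rho(x_0)\cap\mathcal C$ we have $|z|\ge|z_0|-\rho=\rho\ge r^2/4$ and $|x|\le2r$, so by Lemma 2 and $\|v\|\le1$
$$a+g[v]-\frac{C_3Q}\rho\ge\Big(\frac{r^2}4\Big)^{2M}-(1+C_2)(2r)^N-4C_3\,3^{N+1}r^{N-1}.$$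
Since $N-1=4M+2$, dividing by $r^{4M}$ shows that this is positive for all $r\le\delta$ if $\delta$ is small. As $\varphi\ge0$ is supported in $B_\rho(x_0)\cap\mathcal C$, $\varphi=0$. Hence $v\le\psi=0$ a.e. on $B_{\rho/2}(x_0)$. Countably many such balls cover the set of all such $x_0$. $\square$

**Lemma 5.** For $\delta$ small, $a+T[v]-Kv\ge0$ at every $x$ with $0<|x|<\delta$ that is not in $\{t>0,\ |z|<\frac23|x|^2\}$.

*Proof.* Let $r=|x|$. We have $a+T[v]-Kv=a+g[v]-K_{\mathrm{near}}v$.

**Case $|z|\ge\frac23r^2$.** Let $F(y)=|z_y|-|y|^2/2$. Then $F(x)\ge r^2/6$, while by Lemma 4 $F\le0$ at a.e. point where $v\ne0$; and $F$ is $2$-Lipschitz on $B_{2r}$. So $|x-y|\ge r^2/12$ for a.e. near $y$ with $v(y)\neq0$, and $K_{\mathrm{near}}v(x)\le(2r)^{N+1}\int_{|h|\ge r^2/12}J(h)\,dh\le C_5r^{N-1}$. Hence the quantity is at least $(\frac23)^{2M}r^{4M}-(1+C_2)r^N-C_5r^{N-1}$, which is positive for $\delta$ small because $N-1>4M$.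

**Case $|z|<\frac23r^2$, $t\le0$.** Then $|t|\ge r-\frac23r^2\ge r/2$, and since $N$ is odd, $a\ge-t^N=|t|^N\ge(r/2)^N$. As $v$ lives in $\{t>0\}$, $|x-y|\ge r/2$ wherever $v(y)\neq0$, so $K_{\mathrm{near}}v(x)\le\|v\|(2r)^{N+1}\int_{|h|\ge r/2}J(h)\,dh\le C_4\|v\|r^N$. By (13), the quantity is at least $r^N\big(2^{-N}-(C_2+C_4)\frac{4\delta}{c_1}\big)>0$ for $\delta$ small. $\square$

We now fix $\delta$ so small that everything above holds and also $4C_2\delta/c_1\le\frac12$.

## 11. The variational inequality in $\mathbb R^d$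

**Purpose.** We pass from (12), which lives on the cusp, to a statement about $u$ in $B_\delta\subset\mathbb R^d$.

Let $h=-\mathrm{Ext}(a+T[v])$ and $u=h+\mathcal Pv$ for $s\ge0$, extended evenly: this is (3). Since $\widehat{\mathcal Pv}(\xi,s)=e^{-s|\xi|}\hat v(\xi)$, we have $\int_{s>0}|\nabla\mathcal Pv|^2=\int\!\int_0^\infty2|\xi|^2e^{-2s|\xi|}|\hat v|^2ds\,d\xi=\int|\xi||\hat v|^2d\xi<\infty$, as $v\in H^{1/2}$. Also $v$ is bounded. So $u\in H^1_{loc}\cap L^\infty_{loc}$, $u$ is harmonic for $s\ne0$, and it has trace $v$ on $\{s=0\}$.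

**Lemma 6.** If $\varphi\in H^1(\mathbb R^d)$ is bounded, has compact support in $B_\delta$, and $\varphi_0:=\varphi(\cdot,0)\ge-v$ a.e., then $\int\nabla u\cdot\nabla\varphi\ge0$.

*Proof.*

**Step 1: reduce to the thin space.** Let $Z\in H^1(\mathbb R^d_+)$ have compact support in $\overline{\mathbb R^d_+}$ and trace $Z_0$. For a.e. $\xi$, $\hat Z(\xi,\cdot)\in H^1(0,\infty)$. By Plancherel in $x$,
$$\int_{s>0}\nabla\mathcal Pv\cdot\nabla Z=\int\!\!\int_0^\infty\Big(|\xi|^2e^{-s|\xi|}\hat v\,\overline{\hat Z}-|\xi|e^{-s|\xi|}\hat v\,\overline{\partial_s\hat Z}\Big)ds\,d\xi=\int\!\!\int_0^\infty-\partial_s\Big[|\xi|e^{-s|\xi|}\hat v\,\overline{\hat Z}\Big]ds\,d\xi ,$$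
which is $\int|\xi|\hat v\overline{\hat Z_0}\,d\xi=\mathcal F(v,Z_0)$ by (10). Since $h$ is harmonic and smooth, $\int_{s>0}\nabla h\cdot\nabla Z=-\int\partial_sh(\cdot,0)Z_0=\int(a+T[v])Z_0$. Apply both to $Z(x,s)=\varphi(x,s)+\varphi(x,-s)$, whose trace is $2\varphi_0$. Since $u$ is even,
$$\int\nabla u\cdot\nabla\varphi=2\Big[\mathcal F(v,\varphi_0)+\int(a+T[v])\varphi_0\Big]. \tag{14}$$

**Step 2: remove the tip.** Let $\chi_\varepsilon$ be smooth cutoffs on $\mathbb R^d$, equal to $0$ on $B_\varepsilon$ and $1$ off $B_{2\varepsilon}$, with $0\le\chi_\varepsilon\le1$ and $|\nabla\chi_\varepsilon|\le C/\varepsilon$. As $\varphi$ is bounded and $d\ge3$, $\|\varphi\nabla\chi_\varepsilon\|_{L^2}^2\le C\varepsilon^{d-2}\to0$, so $\chi_\varepsilon\varphi\to\varphi$ in $H^1$. Also $\chi_\varepsilon\varphi_0\ge-v$, because $v\ge0$. So we may assume that $f:=\varphi_0$ is supported in $A=\{\varepsilon\le|x|\le\rho\}$ for some $\varepsilon>0$ and $\rho<\delta$. Here $f\in H^{1/2}(\mathbb R^n)$ is bounded,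 $E(f,f)\le\mathcal F(f,f)<\infty$, and on $A$ both $\kappa$ and $K_{\mathrm{far}}v\le\kappa\sup v$ are bounded. So all terms in (9) converge absolutely, and
$$\mathcal F(v,f)+\int(a+T[v])f=\mathcal E(v,f)+\int(a+g[v])f. \tag{15}$$

**Step 3: split $f$ between the cusp and its complement.** Let $\theta(x)=\Theta(|z|/|x|^2)1_{\{t>0\}}$ with $\Theta$ smooth and nonincreasing, $\Theta(\tau)=1$ for $\tau\le\frac23$ and $\Theta(\tau)=0$ for $\tau\ge\frac34$. For $0<|x|<\delta$, $|z|\le\frac34|x|^2$ forces $|t|\ge|x|/2$, so the jump of $1_{\{t>0\}}$ is not seen and $\theta$ is locally Lipschitz there. If $\omega\in C_c^\infty(\{\varepsilon/2<|x|<\delta\})$ equals $1$ on $A$, then $\theta\omega$ is bounded and Lipschitz on $\mathbb R^n$ and $\theta f=(\theta\omega)f$. Multiplication by a bounded Lipschitz function $\gamma$ preserves $H^{1/2}$: $(\gamma f(x)-\gamma f(y))^2\le2\gamma(x)^2(f(x)-f(y))^2+2f(y)^2(\gamma(x)-\gamma(y))^2$, and $\int\min(1,|h|^2)J(h)\,dh<\infty$. So $\theta f\in H^{1/2}$ and $Y:=(1-\theta)f\in H^{1/2}$.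

**Step 4: the cusp part.** The function $\theta f$ vanishes off $\mathcal C$, and $\kappa$ is bounded on its support, so $\theta f\in\mathcal V$. Moreover $v+\theta f\ge(1-\theta)v\ge0$, so $v+\theta f\in\mathcal V_+$, and (12) with $w=v$ gives $\mathcal E(v,\theta f)+\int(a+g[v])\theta f\ge0$.

**Step 5: the outer part.** By Lemma 4, a.e. where $v>0$ and $0<|x|<\delta$ we have $t>0$ and $|z|<|x|^2/2$, so $\theta=1$. Hence $Y\ge-(1-\theta)v=0$ a.e. and $vY=0$ a.e. Therefore $(v(x)-v(y))(Y(x)-Y(y))=-v(x)Y(y)-v(y)Y(x)$, which gives $\mathcal E(v,Y)=-\int(K_{\mathrm{near}}v)Y$. So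
$$\mathcal E(v,Y)+\int(a+g[v])Y=\int(a+g[v]-K_{\mathrm{near}}v)Y=\int(a+T[v]-Kv)Y\ge0$$
by Lemma 5, since $Y=0$ on $\{t>0,\ |z|<\frac23|x|^2\}$.

Adding Steps 4 and 5 and using (15) and (14) proves the lemma. $\square$

## 12. From the variational inequality to a continuous solution in $B_\delta$

**Step 1: superharmonicity.** Lemma 6 with smooth $\varphi\ge0$ gives $\Delta u\le0$ in $B_\delta$. Put $\mu=-\Delta u\ge0$, a Radon measure on $B_\delta$ supported in $\{s=0\}$. From now on $u$ denotes the lower semicontinuous superharmonic representative $u(X)=\lim_{R\to0}\frac1{|B_R|}\int_{B_R(X)}u$, which is again even in $s$.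

**Step 2: values on the thin space.** The purpose is to identify $u(x,0)$ with $v(x)$. At $X=(x,0)$ the average over $B_R(X)$ is the average over the upper half-ball. There $h$ contributes $o(1)$, as $h(\cdot,0)=0$. The Poisson part contributes $\int v(y)A_R(x-y)\,dy$, where $A_R\ge0$, $\int A_R=1$, $A_R(y)=R^{-n}A_1(y/R)$, and $A_1(y)$ is the average of $H_y$ over the unit half-ball. We have $A_1(y)\le C(1+|y|)^{-n-1}$: for $|y|\ge2$ this is clear from the formula for $H_y$, and for $|y|<2$ it follows from $\int H_y(x,s)\,dx=1$, integrated over $0<s<1$. So $A_R$ is an approximate identity with an integrable radial decreasing majorant. Hence $u(x,0)\ge0$ at every thin point of $B_\delta$, and $u(x,0)=v(x)$ at every Lebesgue point of $v$.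

**Step 3: $u=0$ on $\operatorname{supp}\mu$.** Suppose $u(x_0,0)>0$. By lower semicontinuity $u\ge c>0$ on a ball $B\subset B_\delta$ around $(x_0,0)$, so $v\ge c$ a.e. on $B\cap\{s=0\}$ by Step 2. For $\zeta\in C_c^\infty(B)$ and small $\tau>0$, both $\pm\tau\zeta$ are admissible in Lemma 6, so $\langle\Delta u,\zeta\rangle=0$. Thus $(x_0,0)\notin\operatorname{supp}\mu$. As $u\ge0$ on thin points, $u=0$ on $\operatorname{supp}\mu$.

**Step 4: continuity.** Recall the continuity principle (Evans–Vasilesco): if $U$ is the Newtonian potential of a finite positive measure $\nu$ with compact support, and $U|_{\operatorname{supp}\nu}$ is finite and continuous at $X_0\in\operatorname{supp}\nu$, then $U$ is continuous at $X_0$. Let $\rho<\delta$. By the Riesz decomposition, in $B_\rho$ we have $u=h_\rho+U_\rho$ with $h_\rho$ harmonic and $U_\rho$ the Newtonian potential of $\mu\llcorner B_\rho$, normalized by $-\Delta U_\rho=\mu\llcorner B_\rho$; the identity holds at every point because both sides are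 limits of their ball averages. On $\operatorname{supp}(\mu\llcorner B_\rho)\cap B_\rho$ we have $u=0$, so there $U_\rho=-h_\rho$ is finite and continuous, and by the principle $U_\rho$ is continuous at these points. Off the support $U_\rho$ is harmonic. Hence $u$ is continuous in every $B_\rho$, so in $B_\delta$.

**Step 5: conclusion.** Now $u$ is continuous in $B_\delta$ and even in $s$, $\Delta u\le0$, $u\ge0$ on $\{s=0\}$, and $\Delta u=0$ in $\{s\neq0\}$ and, by Step 3, in the open set $\{u>0\}$. Once we know $u\not\equiv0$, $u$ is a solution of the thin obstacle problem in $B_\delta$. Also $u(\cdot,0)$ is the continuous representative of $v$ in $\{|x|<\delta\}$.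

## 13. The blow-up at the tip, and loss of contact along the axis

**Step 1: the expansion at $0$.** The purpose is to see that the correction $T[v]$ removes all the low-order terms of $\mathcal Pv$. Since $-\mathrm{Ext}(a_0)=p$ for $s\ge0$, we have there
$$u=p-\mathrm{Ext}(|z|^{2M})+\mathrm{Ext}(t^N)+U,\qquad U(X)=\int v(y)\big[H_y(X)-\mathrm{Ext}T_y(X)\big]dy .$$
For $y\ne0$ the formula for $H_y$ defines a function that is harmonic near $X=0$, odd in $s$, with $\partial_sH_y(x,0)=J(x-y)$. Its Taylor polynomial of degree $N$ at $0$ is therefore harmonic, odd in $s$, and its $s$-derivative at $s=0$ is the Taylor polynomial of degree $N-1$ of $J(\cdot-y)$, that is, $T_y$. By Lemma 1(a) this Taylor polynomial is $\mathrm{Ext}T_y$. We estimate $U$ as in Lemma 2, using $v\le|y|^{N+1}$ and (8).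

For $|y|\ge2|X|$: $|H_y-\mathrm{Ext}T_y|\le C|X|^{N+1}|y|^{-n-1-N}$, because $H_y(X)$ is a function of $X-(y,0)$ homogeneous of degree $-n$. The contribution is at most $C|X|^{N+1}\int_{\mathcal C}|y|^{-n}dy\le C|X|^{N+1}$.

For $|y|<2|X|$: $|\mathrm{Ext}T_y(X)|\le C\sum_{i\le N}|X|^i|y|^{-n-i}\le C|X|^N|y|^{-n-N}$, which contributes at most $C|X|^N\int_0^{2|X|}\rho^{1-n+2n-2}d\rho\le C|X|^{N+n}$. And $\int_{|y|<2|X|}vH_y\,dy\le(2|X|)^{N+1}$, as $\int H_y(X)\,dy=1$.

So $U=O(|X|^{N+1})$ (on $\{s=0\}$ by continuity). Here $\mathrm{Ext}(|z|^{2M})$ is homogeneous of degree $2M+1=2k+3$, $\mathrm{Ext}(t^N)$ is homogeneous of degree $N+1$, and $N+1>2k+3$. Hence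
$$u(X)=p(X)+O(|X|^{2k+3})\qquad(X\to0). \tag{16}$$
Since $p\not\equiv0$ is homogeneous of degree $2k+1$, $\|u\|_{L^2(\partial B_r)}\sim r^{\frac{d-1}2+2k+1}$. So $u\not\equiv0$, $u(0)=0$, $0\in\Lambda_{2k+1}(u)$, and $p_0=p$.

**Step 2: $0\in\Gamma(u)$.** Since $u(0)=0$, it suffices that $v$ is not a.e. zero in any neighborhood of $0$. Suppose $v=0$ on $\{|x|<\varepsilon\}$ with $\varepsilon<\delta$. Then $u$ is smooth up to $\{s=0,|x|<\varepsilon\}$ from $s>0$, with $\partial_s\mathcal Pv(x,0)=Kv(x)$ there. Near $0$ we have $\Delta u=2\,\partial_su(x,0^+)\,\mathcal H^n\llcorner\{s=0\}$, so $\Delta u\le0$ forces $\partial_su(x,0^+)\le0$ for $|x|$ small; by shrinking $\varepsilon$ we may take this for all $|x|<\varepsilon$. For $|x|<\varepsilon/2$, points $y$ near $x$ satisfy $|y|<\varepsilon$, so $K_{\mathrm{near}}v(x)=0$ and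
$$\partial_su(x,0^+)=-(a+T[v])+K_{\mathrm{far}}v=-(a+g[v]).$$
At $x=(0,t)$ with $0<t<\varepsilon/2$ we have $a=a_0(0,t)-t^N=-t^N$, while Lemma 2 and (13) give $|g[v]|\le C_2\frac{4\delta}{c_1}t^N\le\frac12t^N$. Hence $\partial_su(x,0^+)\ge\frac12t^N>0$, a contradiction. So $0\in\Gamma(u)$.

**Step 3: scaling.** Undoing the rotation, $\tilde u(X)=\delta^{-2k-1}u(\delta X)$ is a solution of the thin obstacle problem in $B_1\subset\mathbb R^d$, with $0\in\Lambda_{2k+1}(\tilde u)\cap\Gamma(\tilde u)$ and, by (16) and the homogeneity of $p$, blow-up exactly $p$ at $0$. This proves (ii)$\Rightarrow$(i) and completes the proof of Theorem 1, and with Section 3 that of Theorem 2. $\blacksquare$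

**The smallest instance.** Take $d=3$, $(k,j)=(1,1)$, $a_0=x_1^2$, so $p=-|s|(x_1^2-\frac13s^2)$. The constructed $u$ has $0\in\Lambda^1_3(u)\cap\Gamma(u)$. Its thin positivity set $\{u(\cdot,0)>0\}\cap\{|x|<\delta\}$ is nonempty in every neighborhood of $0$. It is relatively open, and $v>0$ a.e. on it; so by Lemma 4 almost all of its points satisfy $x_2>0$ and $|x_1|<|x|^2/2$, and hence all of it lies in $\{x_2>0,\ |x_1|\le|x|^2/2\}$, a cusp with tip at $0$ around the positive $x_2$-axis. (A limit of such points with $0<|x|<\delta$ still has $x_2>0$, since $|x_1|\le|x|^2/2$ gives $|x_2|\ge|x|/2$.)
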